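# Finitely presented groups whose acylindrical trees need infinitely generated edge groups

## Splittings with finitely generated vertex groups

Let a group $G$ act by simplicial isometries on a simplicial tree $T$, and let $k\ge 0$ and $C>0$ be integers. The action is **$(k,C)$-acylindrical** if the pointwise stabiliser of every edge path in $T$ of length at least $k$ has at most $C$ elements. It is **acylindrical** if it is $(k,C)$-acylindrical for some $k$ and $C$. Edge paths here are geodesic, that is, without backtracking.

Some examples. A free group acting on its Cayley tree is $(1,1)$-acylindrical. The group $F_2\times\mathbb Z$, acting on the Cayley tree of $F_2$ through the first factor, is not acylindrical, because the infinite factor $\mathbb Z$ fixes everything. If $G=A*_CB$ and $C$ is malnormal in $A$ (meaning $C\cap aCa^{-1}=1$ for $a\in A\setminus C$), then every path of length $3$ in the Bass–Serre tree has an interior vertex that is a translate of the vertex $A$. Its two edges at that vertex have stabilisers whose intersection is conjugate to some $C\cap aCa^{-1}=1$. So this action is $(3,1)$-acylindrical, however complicated $C$ is as a group.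

By the standard classification (Osin), an acylindrical action of $G$ on a tree satisfies exactly one of the following:

1. it is elliptic: it has bounded orbits;
2. it is lineal: $G$ is virtually cyclic and contains a loxodromic element;
3. it is non-elementary: $G$ contains infinitely many independent loxodromic elements.

A group is **acylindrically arboreal** if it admits a non-elementary acylindrical action on a simplicial tree. The question of this lecture comes from William D. Cohen, "Quasi-convex Splittings of Acylindrical Graphs of Locally Finite-Height Groups", arXiv:2503.15459 (2025):

*Does every acylindrically arboreal finitely presented group admit a non-elementary acylindrical action on a simplicial tree with finitely generated edge stabilisers?*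

There is an easy case. If the tree we are given comes from a one-edge splitting with finitely generated vertex groups, that same tree already works, and the reason is finite presentability alone.

**Proposition 1.** Let $G=A*_CB$ be finitely presented, with $A$ and $B$ finitely generated. Then $C$ is finitely generated.

**Proof.** Let $S=S_A\sqcup S_B$ be the union of finite generating sets of $A$ and $B$. Finite presentability does not depend on the finite generating set, so $G=\langle S\mid r_1,\dots,r_m\rangle$ for some finite list of relators.

Suppose $C$ is not finitely generated. It is countable, so it is the union of a strictly increasing chain $C_1<C_2<\cdots$ of subgroups. Put $G_n=A*_{C_n}B$. Write $c_A,c_B$ for the copies of $c\in C$ in $A$ and $B$. Then $G$ is the quotient of $A*B$ by the normal closure of all $c_Ac_B^{-1}$, $c\in C$. Each $r_i$, read in $A*B$, is therefore a product of finitely many conjugates of elements $(c_Ac_B^{-1})^{\pm1}$. Only finitely many $c$ occur for all $r_i$ together, so for some $n$ they all lie in $C_n$, and every $r_i$ is trivial in $G_n$. Hence $S\to G_n$ extends to a homomorphism $G\to G_n$. Composed with the projection $G_n\to G$ it is the identity on generators, in both orders,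 so $G_n\to G$ is an isomorphism.

But take $c\in C\setminus C_n$. In $G_n$ the element $c_Ac_B^{-1}$ is reduced of length $2$, hence nontrivial, while it maps to $1$ in $G$. This is a contradiction. $\square$

What changes in general? The vertex groups of an acylindrical splitting need not be finitely generated, and then the proof has no finite set $S$ to start from. We shall see in Lemma 7 that for a finitely generated group, finitely generated edge stabilisers force finitely generated vertex stabilisers. So the question becomes whether one can always trade a tree with bad vertex groups for a tree with good ones, keeping acylindricity. Acylindricity played no role in Proposition 1; from now on it is the whole difficulty.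

The answer to the question is no. There is a finitely presented (indeed type $F_\infty$) acylindrically arboreal group $G$ such that every acylindrical action of $G$ on a simplicial tree without bounded orbits has an edge whose stabiliser is not finitely generated.

## Conventions and tools for trees

An action that is $(k,C)$-acylindrical is $(k',C)$-acylindrical for all $k'\ge k$, so we always take $k\ge1$. The restriction of an acylindrical action to a subgroup is acylindrical.

**Inversions.** If $G$ acts $(k,C)$-acylindrically on $T$, it acts without inversions on the barycentric subdivision $T'$. A path of length at least $2k+2$ in $T'$ contains $k$ consecutive full edges of $T$, so the action on $T'$ is $(2k+2,C)$-acylindrical. The stabiliser of a half of an edge $f$ is the pointwise stabiliser of $f$, which has index at most $2$ in the setwise stabiliser; one of the two is finitely generated if and only if the other is. Bounded orbits are also not affected. So from now on actions are without inversions, and an action with a bounded orbit fixes a vertex.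

We use the following textbook facts about actions without inversions.

* **Fact 1.** Every element is elliptic (fixes a vertex) or loxodromic (translates a unique line, its axis). The axis of a loxodromic $x$ is contained in every nonempty $x$-invariant subtree.
* **Fact 2** (Serre, *Trees*, I.6.5, Cor. 3 to Prop. 26). If a finitely generated group acts on a tree and all its elements are elliptic, the group fixes a vertex.
* **Fact 3.** The Bass–Serre tree of $A*_CB$ has vertices the cosets $gA$ and $gB$, and an edge $gC$ joining $gA$ to $gB$. Stabilisers are $gAg^{-1}$, $gBg^{-1}$, $gCg^{-1}$. The edges at the vertex $A$ are the $aC$ with $a\in A$.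
* **Fact 4.** If $a\in A\setminus C$ and $b\in B\setminus C$, then $x=ab$ is loxodromic on this tree. Indeed, the path $A,\ aB,\ abA=xA$ has edges $aC$ and $abC$, which differ because $b\notin C$. Its translate by $x$ begins at $xA$ with the edge $xaC$, which differs from $abC=xC$ because $a\notin C$. So the translates of this path by the powers of $x$ fit together, without backtracking, into a line that $x$ translates by $2$.
* **Fact 5.** In a free product, two conjugate cyclically reduced elements of length at least $2$ are cyclic permutations of each other.

## A group built from a point stabiliser

The construction starts with finitely presented groups $Q$ and $K$, a homomorphism $\varphi:Q\to\mathrm{Aut}(K)$, and an element $1\ne t\in K$. Its essential parameter is the subgroup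
$$R=\mathrm{Stab}_Q(t)=\{q\in Q:\varphi_q(t)=t\}.$$

* Let $N=K*\langle y\rangle$ with $y$ of infinite order. Extend each $\varphi_q$ to $N$ by $\varphi_q(y)=y$. Put $z=ty\in N$.
* Let $H=(N\times N)\rtimes Q$, with $q(n_1,n_2)q^{-1}=(\varphi_q(n_1),\varphi_q(n_2))$.
* Let $z_1=(z,1)$, $z_2=(1,z)$ and $E=\langle z_1,z_2\rangle$. Since $z$ has infinite order, $E\cong\mathbb Z^2$.
* Let $G=G(Q,K,t)=\langle H,c\mid [c,z_1]=[c,z_2]=1\rangle$.

So $G$ is an HNN extension of $H$ with associated subgroup $E$; equivalently, $G=H*_E(E\times\langle c\rangle)$. The groups $N$, $H$ and $G$ are finitely presented.

For $q\in Q$ we have $\varphi_q(z)=\varphi_q(t)y$, so $q$ commutes with $z_1$, or with $z_2$, exactly when $q\in R$. In particular $R$ centralises $E$, and so does $c$.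

**Theorem A.**

1. $G$ is acylindrically arboreal if and only if $R\neq Q$.
2. $G$ admits a non-elementary acylindrical action on a tree with finitely generated edge stabilisers if and only if there is a finitely generated subgroup $L$ with $R\le L\lneq Q$.

**Theorem B.** There are $Q,K,t$ as above with $R\ne Q$ such that no proper finitely generated subgroup of $Q$ contains $R$. Hence the answer to the question is no. One can take $G$ of type $F_\infty$, and one can take $G$ finitely presented and torsion-free. In all these examples $G$ has a $(5,1)$-acylindrical non-elementary action, while every acylindrical action of $G$ without bounded orbits has an edge stabiliser that is not finitely generated.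

**Example (the smallest twist).** Let $K=\langle t\rangle\cong\mathbb Z$ and let $Q=\langle q\rangle$ have order $2$, with $\varphi_q(t)=t^{-1}$. Then $R=1$, $N=F(t,y)$ is free of rank $2$, and $H=(F_2\times F_2)\rtimes\mathbb Z/2$. How does $E$ meet its conjugate by $g=(n_1,n_2)q$? A common element gives, in each coordinate, an equation $n_i(t^{-1}y)^an_i^{-1}=(ty)^{a'}$ in $F(t,y)$. In the abelianisation $\mathbb Z^2$ this reads $(-a,a)=(a',a')$, so $a=a'=0$. Hence $E\cap gEg^{-1}=1$ for every $g\in H\setminus(N\times N)$. The next section turns exactly this into an acylindrical tree, with edge groups conjugate to the finitely generated group $F_2\times F_2$. Here $L=1$ satisfies Theorem A(2), and all is well.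

## Trees from intermediate subgroups

For a subgroup $L\le Q$ put
$$D_L=(N\times N)\rtimes L\le H,\qquad P_L=\langle D_L,c\rangle\le G .$$
Since $E\le N\times N\le D_L$, we can insert $D_L$ into the amalgam: the groups $H*_E(E\times\langle c\rangle)$ and $H*_{D_L}\bigl(D_L*_E(E\times\langle c\rangle)\bigr)$ have the same presentation, namely $H$, a letter $c$, and the relations saying that $c$ commutes with $E$. The second factor embeds, and it is generated by $D_L$ and $c$, so
$$G=H*_{D_L}P_L,\qquad P_L=D_L*_E(E\times\langle c\rangle)\qquad\text{for every } L\le Q. \tag{1}$$
Note $c\notin D_L$, because $D_L\cap(E\times\langle c\rangle)=E$ in $P_L$. If $L\ne Q$, then also $D_L\ne H$. Write $T_L$ for the Bass–Serre tree of $G=H*_{D_L}P_L$.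

In the small example, abelianising was enough to see that conjugates of $E$ are transverse. In general $\varphi_q(t)$ may be conjugate to $t$ inside $K$, and this will happen in the main example. The letter $y$ is there to handle it: it makes $z=ty$ remember $t$ itself, not only its conjugacy class.

**Lemma 2.** Let $g=(n_1,n_2)q\in H$ with $q\in Q\setminus R$. Then $E\cap gEg^{-1}=1$.

**Proof.** Suppose $gz_1^az_2^bg^{-1}=z_1^{a'}z_2^{b'}$. With $t'=\varphi_q(t)$, the first coordinate reads
$$n_1(t'y)^an_1^{-1}=(ty)^{a'}\quad\text{in } N=K*\langle y\rangle, \qquad t'\ne1,\ t'\ne t. \tag{2}$$
Apply the homomorphism $N\to\mathbb Z$ that kills $K$ and sends $y$ to $1$; it gives $a=a'$. Suppose $a\ne 0$. Taking inverses in (2) if necessary, let $a>0$. Both $(t'y)^a$ and $(ty)^a$ are cyclically reduced of length $2a\ge 2$, and they are conjugate, so by Fact 5 they are cyclic permutations of each other. All $K$-syllables of the first are $t'$, and all $K$-syllables of the second are $t$. So $t'=t$, a contradiction. Hence $a=a'=0$. The second coordinate gives $b=b'=0$ in the same way. $\square$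

**Proposition 3.** Let $R\le L\lneq Q$. Then the action of $G=H*_{D_L}P_L$ on $T_L$ is $(5,1)$-acylindrical and non-elementary, and its edge stabilisers are the conjugates of $D_L$.

**Proof.** The claim on edge stabilisers is Fact 3.

**Step 1: reduce acylindricity to paths of length $4$ centred at $H$.** Vertex types alternate along a path. In a path with vertices $w_0,\dots,w_5$, one of $w_2,w_3$ is a translate of $H$. So the path contains a subpath $v_0,\dots,v_4$ of length $4$ whose middle vertex is of type $H$, and after translation $v_2=H$. We show that the pointwise stabiliser of $v_0,\dots,v_4$ is trivial. The neighbours of $H$ are $v_1=aP_L$ and $v_3=bP_L$ with $a,b\in H$, and $a^{-1}b\notin D_L$ because the two edges $aD_L,bD_L$ differ.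

**Step 2: each half of this path is fixed only by elements of a conjugate of $E$.** The edge $v_1v_2$ is $aD_L$. The edge $v_0v_1$ is another edge at $aP_L$, so it is $a\pi D_L$ with $\pi\in P_L\setminus D_L$. Hence the stabiliser of the two edges is
$$a\bigl(D_L\cap\pi D_L\pi^{-1}\bigr)a^{-1}.$$
Now look at the Bass–Serre tree of $P_L=D_L*_E(E\times\langle c\rangle)$. There $D_L$ and $\pi D_L\pi^{-1}$ are the stabilisers of the distinct vertices $D_L$ and $\pi D_L$. Their intersection fixes the path between these vertices, so it fixes an edge at the vertex $D_L$. The stabiliser of such an edge is $dEd^{-1}$ for some $d\in D_L$. So the stabiliser of $\{v_0v_1,v_1v_2\}$ lies in $adE(ad)^{-1}$. In the same way the stabiliser of $\{v_2v_3,v_3v_4\}$ lies in $bd'E(bd')^{-1}$ with $d'\in D_L$.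

**Step 3: the two conjugates of $E$ meet trivially.** By Step 2 the stabiliser of $v_0,\dots,v_4$ lies in
$$(ad)\bigl(E\cap gEg^{-1}\bigr)(ad)^{-1},\qquad g=(ad)^{-1}bd'=d^{-1}(a^{-1}b)d'\in H\setminus D_L .$$
So the image of $g$ in $Q$ is not in $L$, and since $R\le L$ it is not in $R$. By Lemma 2 the intersection is trivial. The action is $(5,1)$-acylindrical.

**Step 4: the action is non-elementary.** Since $D_L\ne H$ and $c\in P_L\setminus D_L$, Fact 4 gives a loxodromic element $hc$ with $h\in H\setminus D_L$. So the action is not elliptic. Moreover $N$ contains the nonabelian free group $\langle y,tyt^{-1}\rangle$: since $t\neq1$, a nonempty alternating product of nontrivial powers of $y$ and $tyt^{-1}$ has a nonempty normal form in $K*\langle y\rangle$. So $G$ is not virtually cyclic, and the action is not lineal. By the trichotomy it is non-elementary. $\square$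

## Smaller edge groups lose acylindricity

Suppose $R\ne Q$ is not finitely generated. The tree $T_R$ is acylindrical with bad edge groups $D_R=(N\times N)\rtimes R$; they are not finitely generated, since $R$ is a quotient of $D_R$. A sensible person tries to repair it: replace $R$ by a finitely generated subgroup $R_0\le R$. By (1) we still have a splitting $G=H*_{D_{R_0}}P_{R_0}$, and now $D_{R_0}$ is finitely generated. The edge groups have even become smaller, which sounds good for acylindricity.

The proof of Proposition 3 stops at Step 3: we know that the image of $g$ is outside $R_0$, but Lemma 2 needs it outside $R$. This is not an artefact of the proof.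

**Lemma 4.** If $L\lneq Q$ does not contain $R$, the action of $G$ on $T_L$ is not acylindrical.

**Proof.** Take $r\in R\setminus L$. Then $r\in H\setminus D_L$ and $c\in P_L\setminus D_L$, so $rc$ is loxodromic by Fact 4. Both $r$ and $c$ centralise $E$, so $\mathrm{Fix}(E)$ is an $rc$-invariant subtree. It contains the vertex $H$, so it is nonempty, and by Fact 1 it contains the axis of $rc$. The infinite group $E$ thus fixes paths of every length. $\square$

If $R$ is not finitely generated, every finitely generated $R_0\le R$ is a proper subgroup of $R$, and the repair always fails. Enlarging is the other possibility: a finitely generated $L$ with $R\le L\lneq Q$ would give a good tree by Proposition 3. So among the trees $T_L$ with $L\lneq Q$, the question is purely about the subgroups between $R$ and $Q$. Theorem A(2) says that no other tree does better. What must be explained is why an arbitrary acylindrical tree, about which we know nothing, has an edge whose stabiliser meets $H$ in some $D_L$.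

The mechanism is the one already visible in Lemma 4, read backwards. In an acylindrical tree an infinite-order elliptic element has a centraliser that fixes a vertex. The group was built so that these centralisers are large: $C_H(z_1)$ contains $1\times N$ and $R$, while $C_H(z_2)$ contains $N\times1$, and $c$ centralises both $z_1$ and $z_2$. So when $H$ and $c$ have disjoint fixed trees, the path joining them is fixed by all of $(N\times N)\rtimes R$. This squeezes an edge group between $D_R$ and $H$. It is also why $N$ appears twice: neither copy alone would be captured by one centraliser.

## The subgroup $H$ is elliptic in every acylindrical tree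

The first lemma is the only way in which acylindricity enters from now on, together with the finiteness of the stabiliser of an axis.

**Lemma 5.** Let a group $A$ act acylindrically on a tree, and let $M\trianglelefteq A$ be infinite and fix a vertex. Then $A$ fixes a vertex.

**Proof.** Let the action be $(k,C)$-acylindrical. The set $\mathrm{Fix}(M)$ is a nonempty subtree, and it is $A$-invariant because $M$ is normal. It contains no path of length $k$, since the infinite group $M$ would fix it. So $\mathrm{Fix}(M)$ is bounded, $A$ has a bounded orbit, and $A$ fixes a vertex. $\square$

**Lemma 6.** In every acylindrical action of $G$ on a tree, $H$ fixes a vertex.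

**Proof.** Put $N_1=N\times1$ and $N_2=1\times N$.

**Step 1: no element of $N_1$ is loxodromic.** Suppose $g\in N_1$ is. Every element of $N_2$ commutes with $g$, so it preserves the axis of $g$. This gives a homomorphism from $N_2$ to the automorphism group $D_\infty$ of a line. Its kernel fixes the axis pointwise, hence is finite by acylindricity. But $N_2\cong K*\langle y\rangle$ contains a nonabelian free group, as seen in the proof of Proposition 3. This free group is torsion-free, so it meets the finite kernel trivially and embeds in $D_\infty$, which is virtually cyclic. That is impossible.

**Step 2: from $N_1$ to $H$.** All elements of the finitely generated group $N_1$ are elliptic, so $N_1$ fixes a vertex by Fact 2. As $N_1$ is infinite and normal in $H$, Lemma 5 with $A=H$ and $M=N_1$ shows that $H$ fixes a vertex. $\square$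

## An edge group squeezed between $(N\times N)\rtimes R$ and $H$

To pass finite generation from an edge stabiliser of an unknown tree to a subgroup of $Q$, we need one more standard lemma, the converse direction to Proposition 1.

**Lemma 7.** Let $A$ be a finitely generated group acting without inversions on a tree $S$ with finitely generated edge stabilisers. Then all vertex stabilisers are finitely generated.

**Proof.**

**Step 1: pass to a finite graph of groups.** Let $v$ be a vertex, $a_1,\dots,a_m$ generators of $A$, and $Y$ a finite subtree containing $v,a_1v,\dots,a_mv$. Since $a_iv\in Y\cap a_iY$, the set $AY$ is connected, hence a subtree, and $A$ acts on it with finite quotient. So $A=\pi_1(\mathcal G,x)$ for a finite graph of groups $\mathcal G$ with finitely generated edge groups, where $x$ is the image of $v$ and the vertex group at $x$ is $A_v$.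

Recall that elements of $\pi_1(\mathcal G,x)$ are represented by words $g_0e_1g_1\cdots e_ng_n$ along closed edge paths at $x$, with each $g_i$ in the vertex group at the vertex reached. A word is reduced if it has no part $e_ig_i\bar e_i$ with $g_i$ in the image of the edge group of $e_i$. By the normal form theorem, a reduced word with $n\ge1$ does not represent $1$. It does not represent an element $g\in A_v$ either, since multiplying its last letter by $g^{-1}$ would give a reduced word with $n\geq 1$ representing $1$.

**Step 2: exhaust $A_v$.** Suppose $A_v$ is not finitely generated. It is countable, so it is the union of a strictly increasing chain $B_1<B_2<\cdots$. The finitely many images in $A_v$ of edge groups incident to $x$ are finitely generated; after discarding finitely many terms, every $B_n$ contains them all. Let $A_n\le A$ be the subgroup of elements represented by words all of whose letters at visits to $x$ lie in $B_n$. Every word has finitely many letters, so $A=\bigcup_nA_n$.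

**Step 3: $A_n\cap A_v=B_n$.** Take a word for an element of $A_n$ as in Step 2 and reduce it. A reduction replaces $e_ig_i\bar e_i$ by an element of the image of the edge group at the other end of $e_i$, and multiplies it with its neighbours. If this other end is $x$, the new element lies in $B_n$, since $B_n$ contains these images. So the reduced word still has its letters at $x$ in $B_n$. If it represents an element of $A_v$, it has no edges by Step 1, so it is a single element of $B_n$. The inclusion $B_n\le A_n\cap A_v$ is clear.

**Step 4: contradiction.** The finitely generated group $A$ is the union of the chain $A_n$, so $A=A_n$ for some $n$. Then $A_v=A_n\cap A_v=B_n\ne A_v$, which is absurd. $\square$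

**Proposition 8.** Let $G$ act acylindrically on a tree $T$ without a fixed vertex. Then there are an edge $e$ and a subgroup $L$ with $R\le L\lneq Q$ such that $G_e\cap H=(N\times N)\rtimes L$. If $G_e$ is finitely generated, then so is $L$. Moreover $P:=\langle(N\times N)\rtimes R,\,c\rangle$ fixes a vertex of $T$.

**Proof.**

**Step 1: the centralisers of $z_1$ and $z_2$ fix vertices.** By Lemma 6, $z_i\in H$ is elliptic. The infinite group $\langle z_i\rangle$ is central in $C_G(z_i)$, so by Lemma 5, $C_G(z_i)$ fixes a vertex $s_i$, for $i=1,2$. Since $c\in C_G(z_i)$, we have $s_i\in\mathrm{Fix}(c)$.

**Step 2: choose the edge.** The subtrees $\mathrm{Fix}(H)$ and $\mathrm{Fix}(c)$ are nonempty, by Lemma 6 and Step 1. They are disjoint, because $G=\langle H,c\rangle$ fixes no vertex. Let $[u,p]$ be the bridge between them, with $u\in\mathrm{Fix}(H)$ and $p\in\mathrm{Fix}(c)$, and let $e$ be its edge at $u$. The other endpoint of $e$ is not in $\mathrm{Fix}(H)$, so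
$$D:=G_e\cap H\ne H .$$

**Step 3: bound $D$ from below.** Every geodesic from a point of $\mathrm{Fix}(H)$ to a point of $\mathrm{Fix}(c)$ contains the bridge. So $[u,s_i]$ begins with $[u,p]$. An element of $C_H(z_i)$ fixes $u$, because it is in $H$, and fixes $s_i$ by Step 1. Hence it fixes $[u,p]$ pointwise. So $C_H(z_1)$ and $C_H(z_2)$ lie in $D$ and fix $p$. Now
$$1\times N\le C_H(z_1),\qquad N\times1\le C_H(z_2),\qquad R\le C_H(z_1),$$
the last because $\varphi_q(z)=\varphi_q(t)y=z$ for $q\in R$. Together these generate $(N\times N)\rtimes R$, so $(N\times N)\rtimes R\le D$, and this group fixes $p$. As $c$ fixes $p$ too, $P$ fixes $p$.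

**Step 4: identify $D$.** Since $D$ contains $N\times N$, the kernel of $H\to Q$, it is the full preimage of its image $L$ in $Q$. So $D=(N\times N)\rtimes L$, with $R\le L$ by Step 3 and $L\ne Q$ by Step 2.

**Step 5: transfer finite generation.** Suppose $G_e$ is finitely generated. Forget $T$ and let $G_e$ act on the Bass–Serre tree $S$ of the HNN extension $G$ of $H$. The edge stabilisers of $G_e$ on $S$ are subgroups of conjugates of $E\cong\mathbb Z^2$, so they are finitely generated. By Lemma 7 the stabiliser in $G_e$ of the base vertex of $S$ is finitely generated. This stabiliser is $G_e\cap H=D$, and $L$ is a quotient of $D$. So $L$ is finitely generated. $\square$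

**Proof of Theorem A.** For (1), if $R\ne Q$, Proposition 3 with $L=R$ gives a non-elementary acylindrical action. Conversely, a non-elementary acylindrical action (subdivided if necessary) has unbounded orbits, so it fixes no vertex, and Proposition 8 gives $R\le L\lneq Q$; thus $R\ne Q$.

For (2), if $L$ is finitely generated with $R\le L\lneq Q$, then $D_L=(N\times N)\rtimes L$ is finitely generated, as $N$ and $L$ are, and $T_L$ is as required by Proposition 3. Conversely, given a non-elementary acylindrical action with finitely generated edge stabilisers, these remain finitely generated after subdivision. There is no fixed vertex, and the edge $e$ of Proposition 8 has finitely generated stabiliser, so the proposition gives a finitely generated $L$ with $R\le L\lneq Q$. $\square$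

Proposition 8 gives a little more than (2). If no proper finitely generated subgroup of $Q$ contains $R$, then in every acylindrical action of $G$ without bounded orbits, elementary or not, the edge $e$ has a stabiliser that is not finitely generated; and an edge of a subdivision transfers this to the original tree.

## A maximal subgroup of $F_2$ of infinite rank, realised in Thompson's group $V$

By Theorem A we need a pair $R<Q$ with no proper finitely generated subgroup of $Q$ containing $R$. The cheapest way is to make $R$ maximal and not finitely generated. Maximality comes from the following standard observation.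

**Lemma 9.** Let $Q$ act on a set $X$, transitively on the $2$-element subsets of $X$, and let $R$ be the stabiliser of $x\in X$. Then every subgroup $M$ of $Q$ with $R\lneq M$ equals $Q$.

**Proof.** Let $\Delta=Mx$. If $q\in Q$ and $q\Delta\cap\Delta\ne\emptyset$, say $qmx=m'x$ with $m,m'\in M$, then $m'^{-1}qm\in R\le M$, so $q\in M$ and $q\Delta=\Delta$. As $M\ne R$, there is $x'\in\Delta$ with $x'\ne x$. For any $x''\in X\setminus\{x\}$, some $q\in Q$ maps $\{x,x'\}$ onto $\{x,x''\}$. Then $x\in q\Delta\cap\Delta$, so $q\Delta=\Delta$, and $x''\in q\Delta=\Delta$. Hence $\Delta=X$: for each $q\in Q$ there is $m\in M$ with $qx=mx$, so $m^{-1}q\in R\le M$, and $q\in M$. $\square$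

Let $Q=F(a,b)$ be free of rank $2$, acting on $\mathbb Z$ by $a\cdot n=n+1$ and with $b$ acting as the transposition $(0\;1)$. Let $R$ be the stabiliser of $0$; clearly $R\ne Q$.

**$R$ is maximal.** The element $a^nba^{-n}$ acts as $(n\;\,n{+}1)$. These transpositions generate all finitary permutations of $\mathbb Z$, and finitary permutations are transitive on $2$-element subsets. Lemma 9 applies.

**$R$ is not finitely generated.** $R$ is the fundamental group, based at $0$, of the Schreier graph of this action. Its vertex set is $\mathbb Z$, its $a$-edges $n\to n+1$ form a line, which is a spanning tree, and one further $b$-edge starts at each $n\in\mathbb Z$. So $R$ is free of infinite rank. Explicitly, with $\sigma=(0\;1)$, a free basis consists of the elements $a^{-\sigma(n)}ba^n$, $n\in\mathbb Z$; each of them sends $0$ to $n$, then to $\sigma(n)$, then to $0$.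

So the only subgroups containing $R$ are $R$ and $Q$, and no proper finitely generated subgroup of $Q$ contains $R$.

It remains to realise $R$ as $\mathrm{Stab}_Q(t)$ for an action of $Q$ on a finitely presented group $K$. The obvious group containing the right permutations has to be replaced by a finitely presented one in which $\mathbb Z$ and its shift can be seen. Let $K=V$ be Thompson's group acting on $\{0,1\}^{\mathbb N}$ by prefix replacements. It is finitely presented (Thompson; Higman 1974; Cannon–Floyd–Parry, *Enseign. Math.* 1996).

**Step 1: find $\mathbb Z$ inside the Cantor set.** Put
$$w_n=1^{n+1}0\ \ (n\ge0),\qquad w_n=0^{|n|}1\ \ (n<0),$$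
so $\dots,w_{-2}=001,\ w_{-1}=01,\ w_0=10,\ w_1=110,\dots$ An infinite word beginning with $0$, other than $0^\infty$, begins with $0^k1$ for exactly one $k\ge1$; one beginning with $1$, other than $1^\infty$, begins with $1^k0$ for exactly one $k\ge1$. So the cones of the $w_n$ are pairwise disjoint with union $\{0,1\}^{\mathbb N}\setminus\{0^\infty,1^\infty\}$.

**Step 2: realise the shift and the transposition in $V$.** Define $\alpha,\beta,t\in V$ by
$$\alpha:\ 00\xi\mapsto0\xi,\quad 01\xi\mapsto10\xi,\quad 1\xi\mapsto11\xi;\qquad \beta:\ 10\xi\leftrightarrow110\xi;\qquad t:\ w_00\xi\leftrightarrow w_01\xi,$$
with $\beta$ and $t$ the identity elsewhere. Here $\xi$ is any infinite word. We check that $\alpha(w_n\xi)=w_{n+1}\xi$. For $n\ge0$, $w_n\xi=1\cdot1^n0\xi\mapsto11\cdot1^n0\xi=w_{n+1}\xi$. For $n=-1$, $01\xi\mapsto10\xi=w_0\xi$. For $n\le-2$, $00\cdot0^{|n|-2}1\xi\mapsto0\cdot0^{|n|-2}1\xi=0^{|n|-1}1\xi=w_{n+1}\xi$. Also $\beta$ interchanges $w_0\xi\leftrightarrow w_1\xi$ and fixes the other cones pointwise. So with $\theta:Q\to V$, $a\mapsto\alpha$, $b\mapsto\beta$, we have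
$$\theta(g)(w_n\xi)=w_{g\cdot n}\,\xi\qquad\text{for all } g\in Q,\ n\in\mathbb Z \text{ and all } \xi. \tag{3}$$
Indeed, (3) holds for $a$ and $b$, hence for their inverses, hence for all products.

**Step 3: compute the stabiliser of $t$.** Let $\varphi_g\in\mathrm{Aut}(V)$ be conjugation by $\theta(g)$, and put $m=g\cdot0$. By (3), the element $\theta(g)t\theta(g)^{-1}$ sends $w_m0\xi\mapsto w_00\xi\mapsto w_01\xi\mapsto w_m1\xi$, and likewise $w_m1\xi\mapsto w_m0\xi$. A point outside the cone of $w_m$ is moved by $\theta(g)^{-1}$ to a point outside the cone of $w_0$, where $t$ is the identity. So $\varphi_g(t)$ is the map $w_m0\xi\leftrightarrow w_m1\xi$, whose support is exactly the cone of $w_m$. Therefore $\varphi_g(t)=t$ if and only if $g\cdot0=0$, that is, $\mathrm{Stab}_Q(t)=R$.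

By Theorem A the finitely presented group $G=G(Q,V,t)$ is acylindrically arboreal but admits no non-elementary acylindrical action on a tree with finitely generated edge stabilisers. The answer to the question is no. Proposition 3 with $L=R$ gives the $(5,1)$-acylindrical non-elementary action, and Proposition 8 shows that every acylindrical action without bounded orbits has an edge stabiliser that is not finitely generated.

This example shows what $y$ does. All $\varphi_g$ are inner here, so $(\theta(g)^{-1},\theta(g)^{-1})\,g\in H$ centralises $V\times V$ for every $g\in Q$. Had we used $\langle(t,1),(1,t)\rangle$ in place of $E$, it would be centralised by elements with arbitrary image in $Q$, and the analogue of Lemma 2 would be false. Also $t$ has order $2$, while Step 1 of Proposition 8 needs elements of infinite order.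

## Type $F_\infty$ and the dominating tree

**Type $F_\infty$.** The group $V$ is of type $F_\infty$ (Brown, *Finiteness properties of groups*, J. Pure Appl. Algebra 44 (1987)). The class $F_\infty$ is closed under extensions and under fundamental groups of finite graphs of groups with vertex and edge groups of type $F_\infty$ (see Geoghegan, *Topological Methods in Group Theory*, Ch. 7). So $N=V*\mathbb Z$, then $H=(N\times N)\rtimes Q$ with $Q$ free of rank $2$, and then the HNN extension $G$ over $E\cong\mathbb Z^2$ are of type $F_\infty$.

**Proposition 10.** For $G=G(Q,V,t)$ as above, let $T$ be a tree with an acylindrical action of $G$ without inversions and without bounded orbits. Then some edge $e$ has $G_e\cap H=(N\times N)\rtimes R$, and $G_e$ is not finitely generated. There is a $G$-equivariant map $T_R\to T$ sending edges to geodesics. The action on $T_R$ is $(5,1)$-acylindrical, but not $(4,C)$-acylindrical for any $C$.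

**Proof.** In Proposition 8 we have $R\le L\lneq Q$, so $L=R$ by maximality; as $R$ is not finitely generated, neither is $G_e$. By Lemma 6 and Proposition 8, $H$ and $P=P_R$ fix vertices $v_H$ and $v_P$ of $T$. Hence $gH\mapsto gv_H$ and $gP\mapsto gv_P$ are well defined; send the edge joining $gH$ and $gP$ to the geodesic $g[v_H,v_P]$. This is the equivariant map.

For the constant, let $D=D_R$ and $h,h'\in H\setminus D$, and consider the vertices
$$hP,\quad H,\quad P=cP,\quad cH,\quad ch'P$$
of $T_R$. Consecutive ones are adjacent. There is no backtracking, since $hP\ne P$, $H\ne cH$ (as $c\notin H$), and $ch'P\ne cP$. So this is a path of length $4$, with pointwise stabiliser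
$$hDh^{-1}\cap D\cap cDc^{-1}\cap ch'Dh'^{-1}c^{-1}.$$
It contains $E$. Indeed $E\le N\times N\trianglelefteq H$ and $N\times N\le D$, so $E$ lies in $D$ and in $hDh^{-1}$. Since $c$ centralises $E$, we get $E=cEc^{-1}\le cDc^{-1}$, and $E=cEc^{-1}\le c(N\times N)c^{-1}\le ch'Dh'^{-1}c^{-1}$. As $E\cong\mathbb Z^2$ is infinite, no $C$ works for $k=4$. $\square$

## Torsion-free examples from Thompson's group $F$

The group $V$ has torsion, so for the last part of Theorem B we need other $Q,K,t$. Let $F$ be Thompson's group of PL homeomorphisms of $[0,1]$, and $X=\mathbb Z[\tfrac12]\cap(0,1)$. By Cannon–Floyd–Parry, $F$ is finitely presented, $2$-generated and torsion-free, it acts transitively on pairs $x<x'$ in $X$, and $F_{1/2}\cong F\times F$ is finitely generated. Let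
$$K=\Bigl(\bigoplus_X\mathbb Z\Bigr)\rtimes F,\qquad t=\delta_{1/2},$$
where $F$ permutes the standard basis $\{\delta_x\}_{x\in X}$. Then $K$ is torsion-free.

**Step 1: $K$ is finitely presented.** Let $\Gamma=\langle F,t\mid[t,F_{1/2}]=1\rangle$. It is finitely presented, because $F$ is finitely presented and $F_{1/2}$ is finitely generated. We claim
$$\Gamma\cong\bigl(\ast_{x\in X}\langle t_x\rangle\bigr)\rtimes F,$$
a free product of infinite cyclic groups permuted by $F$. The map $\Gamma\to(\ast_x\langle t_x\rangle)\rtimes F$ that is the identity on $F$ and sends $t$ to $t_{1/2}$ respects the relations, since $F_{1/2}$ fixes $t_{1/2}$. In the other direction send $t_x$ to $gtg^{-1}$, where $g\in F$ and $g(\tfrac12)=x$. Such $g$ exists, as $F$ is transitive on $X$, and the choice does not matter, as $F_{1/2}$ commutes with $t$. This is compatible with the action of $F$, so it gives an inverse.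

Now fix $g\in F$ with $g(\tfrac12)\ne\tfrac12$ and add the single relation $[t,gtg^{-1}]=1$, that is, $[t_{1/2},t_{g(1/2)}]=1$. Conjugating by $F$, which is transitive on the $2$-element subsets of $X$, we get $[t_x,t_{x'}]=1$ for all $x\ne x'$ (up to inverting the commutator). Conversely these relations contain the added one. So the quotient is $(\bigoplus_X\mathbb Z)\rtimes F=K$, and $K$ is finitely presented.

**Step 2: the action and the stabiliser.** Let $\pi:Q=F(a,b)\to F$ be surjective, and let $q\in Q$ act on $K$ by conjugation by $\pi(q)\in F\le K$. Then $\varphi_q(\delta_{1/2})=\delta_{\pi(q)(1/2)}$, so $R=\mathrm{Stab}_Q(t)=\pi^{-1}(F_{1/2})$ is the stabiliser of $\tfrac12$ for the action of $Q$ on $X$ via $\pi$. Since $F$ moves $\tfrac12$, we have $R\ne Q$.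

**Step 3: $R$ is maximal.** $Q$ is transitive on the $2$-element subsets of $X$, so Lemma 9 applies.

**Step 4: $R$ is not finitely generated.** $R$ has infinite index, as $Q$ is transitive on the infinite set $X$. It contains $\ker\pi$, a normal subgroup of $Q$, and $\ker\pi\ne1$ because $F$ contains $\mathbb Z^2$ and so is not free. A finitely generated subgroup of a free group containing a nontrivial normal subgroup has finite index (Karrass–Solitar; Lyndon–Schupp, Prop. I.3.11). So $R$ is not finitely generated.

**Step 5: the group.** By Steps 3 and 4 no proper finitely generated subgroup of $Q$ contains $R$. By Theorem A and Propositions 3 and 8, the finitely presented group $G=G(Q,K,t)$ is again a counterexample: it has the $(5,1)$-acylindrical non-elementary action on $T_R$, and every acylindrical action of $G$ without bounded orbits has an edge stabiliser that is not finitely generated. It is torsion-free: an element of finite order in a free product is conjugate into a factor, so $N=K*\mathbb Z$ is torsion-free; $H=(N\times N)\rtimes Q$ is an extension of torsion-free groups; and an element of finite order in an HNN extension is conjugate into the base, so $G$ is torsion-free. This completes the proof of Theorem B. $\blacksquare$
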